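\title{Square-Root Latency for Deterministic Context-Free Languages\\ in the Sliding Window Model}

\begin{abstract}
A sliding window algorithm for a language $L$ reads a stream letter by letter and tells, at any time, whether the last $n$ letters form a word of $L$. We prove that every deterministic context-free language has a deterministic sliding window algorithm that spends time $\mathcal O(\sqrt n)$ on each update and each query, on a unit-cost RAM with words of $\mathcal O(\log n)$ bits. This answers a question of Ganardi, Jachiet, Lohrey and Schwentick. More generally, update time $\mathcal O(n/k)$ and query time $\mathcal O(k)$ are possible for $\sqrt n\le k\le n/4$, and this trade-off is optimal under the OMV conjecture. The bound $\mathcal O(\sqrt{n+1})$ also holds for Boolean combinations of deterministic context-free languages and their reversals when letters are added and deleted at both ends of the window. The tool is a data structure of linear size for a fixed word $w$ that decides whether $xwy\in L$ in time $\mathcal O(|x|+|y|+k+|w|/k)$.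
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $\Sigma$ be a finite alphabet and $L\subseteq\Sigma^*$. In the \emph{one-way fixed-size} sliding window model, denoted $\mathsf{1F}$, a window size $n$ is given and an infinite stream $a_1a_2a_3\cdots$ over $\Sigma$ is read from left to right. Put $a_i=\square$ for $i\le 0$, where $\square$ is a dummy symbol. The \emph{window} at time $T\ge0$ is the word $a_{T-n+1}\cdots a_T$. An \emph{update} passes from time $T-1$ to time $T$: the letter $a_T$ enters on the right and the leftmost letter leaves. A \emph{query} asks whether the current window belongs to $L$.

A \emph{$\mathsf{1F}$-algorithm} for $L$ is a single algorithm that receives $n$, runs an initialization phase of time polynomial in $n$, and then supports updates and queries. The machine is the unit-cost RAM with \emph{logarithmic word size}: memory cells hold words of $\mathcal O(\log n)$ bits, and arithmetic, comparison and access to a cell by its address take unit time. The \emph{update time} and the \emph{query time} are the worst-case times of a single operation after initialization, as functions of $n$, and the \emph{latency} is the larger of the two. Latency is a worst-case measure: an expensive step now and then cannot be averaged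 against cheap ones.

A \emph{deterministic pushdown automaton} (DPDA) is a tuple $\mathcal M=(Q,\Sigma,\Gamma,\delta,q_0,X_0,F)$ with a finite state set $Q$, a finite stack alphabet $\Gamma$, initial state $q_0$, initial stack symbol $X_0$, accepting states $F\subseteq Q$, and a partial function $\delta$ from $Q\times(\Sigma\cup\{\varepsilon\})\times\Gamma$ to $Q\times\Gamma^*$ such that, whenever $\delta(q,\varepsilon,X)$ is defined, $\delta(q,a,X)$ is undefined for all $a\in\Sigma$. A configuration is a pair $(q,\beta)\in Q\times\Gamma^*$; we always write stacks with the top at the right. If $\delta(q,a,X)=(q',\eta)$, then $\mathcal M$ can move from $(q,\beta X)$ to $(q',\beta\eta)$, consuming $a$; for $a=\varepsilon$ this is an \emph{$\varepsilon$-move}. No move is possible on the empty stack. A word $u$ is accepted if a configuration with state in $F$ is reached from $(q_0,X_0)$ by consuming exactly $u$. The languages accepted by DPDAs are the \emph{deterministic context-free languages} (DCFLs), and those accepted by DPDAs without $\varepsilon$-moves are the \emph{real-time} DCFLs.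

Lower bounds will rest on the following hypothesis about online Boolean matrix-vector multiplication. An algorithm is given an $N\times N$ Boolean matrix $M$ and then Boolean vectors $v_1,\dots,v_N$ of length $N$, one at a time; it must output the Boolean product $Mv_i$ before it receives $v_{i+1}$. The \emph{OMV conjecture} says that for every constant $\epsilon>0$ no such algorithm runs in total time $\mathcal O(N^{3-\epsilon})$, preprocessing included, with error probability at most $1/3$.

Ganardi, Jachiet, Lohrey and Schwentick~\cite{GJLS} state two bounds for DCFLs in the model $\mathsf{1F}$ with logarithmic word size. There is a real-time DCFL that, under the OMV conjecture, has no algorithm of latency $n^{1/2-\epsilon}$ for any $\epsilon>0$; and the best upper bound known to them is latency $\mathcal O(n/\log n)$. They ask: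

\begin{quote}
Does every DCFL $L$ have a $\mathsf{1F}$-algorithm with logarithmic word size and latency $\mathcal O(n^{1-\epsilon})$ for some $\epsilon>0$, which may depend on $L$?
\end{quote}

\subsection{Results}

The answer is yes, with $\epsilon=1/2$ for every DCFL. Throughout, the language is fixed and the constants in $\mathcal O(\cdot)$ may depend on it.

\begin{theorem}\label{thm:upper}
Every DCFL has a deterministic $\mathsf{1F}$-algorithm with logarithmic word size, latency $\mathcal O(\sqrt n)$ and $\mathcal O(n)$ words of memory. More generally, let $k=k(n)$ be an integer function, computable in time polynomial in $n$, with $\sqrt n\le k\le n/4$ for all sufficiently large $n$. Then every DCFL has a deterministic $\mathsf{1F}$-algorithm with logarithmic word size, update time $\mathcal O(n/k)$ and query time $\mathcal O(k)$ that uses $\mathcal O(n)$ words of memory once $k(n)$ has been computed.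
\end{theorem}

The method does not depend on the window having a fixed size or moving in one direction. In the \emph{two-way variable-size} model the window is initially empty, and an update appends or deletes a letter at the left or the right end; a deletion from the empty window has no effect. Words have $\mathcal O(\log(\hat n+2))$ bits, where $\hat n$ is the largest window length so far.

\begin{theorem}\label{thm:twoway}
Let $L$ be a Boolean combination of DCFLs and reversals of DCFLs. Then $L$ has a sliding window algorithm in the two-way variable-size model with latency $\mathcal O(\sqrt{n+1})$, where $n$ is the current window length.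
\end{theorem}

The class in Theorem~\ref{thm:twoway} contains, for instance, $\{a^ib^ic^i:i\ge0\}$, the intersection of the DCFLs $\{a^ib^ic^j\}$ and $\{a^ib^jc^j\}$. Finally, the trade-off of Theorem~\ref{thm:upper} cannot be improved by a polynomial factor.

\begin{theorem}\label{thm:lower}
There is a real-time DCFL $L_0$ such that, assuming the OMV conjecture, for no $\alpha\in[1/2,1)$ and $\epsilon>0$ does $L_0$ have a deterministic $\mathsf{1F}$-algorithm with logarithmic word size, update time $\mathcal O(n^{1-\alpha-\epsilon})$ and query time $\mathcal O(n^{\alpha-\epsilon})$.
\end{theorem}

The case $\alpha=1/2$ is the latency bound $n^{1/2-\epsilon}$ quoted above, for deterministic algorithms.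

\subsection{Why the exponent $1/2$}

Storing the window and running the automaton on it at each query gives update time $\mathcal O(1)$ and query time $\mathcal O(n)$. The obstacle to doing better is the left end. A run starts at the first letter of the window; when this letter leaves, the run on the new window may have nothing in common with the old one.

Two rough computations point to $\sqrt n$. From below: a window of length about $n$ holds a $\sqrt n\times\sqrt n$ matrix. If a vector can be entered with $\sqrt n$ updates and its product with the matrix read off with $\sqrt n$ updates and queries, then latency $n^{1/2-\epsilon}$ yields the product in time $n^{1-\epsilon}$, less than the number of matrix entries, and this is what the OMV conjecture forbids. From above: during $2k$ updates all but $2k$ letters of a window stay in place, so the window has the form $xwy$ with a long fixed word $w$ and words $x,y$ of length at most $2k$. Suppose that $L$ is accepted by a deterministic finite automaton with state set $P$. The whole effect of $w$ is then a map $f_w\colon P\to P$, which is computed in time $\mathcal O(n)$. With it, a query runs the automaton on $x$, applies $f_w$ and runs the automaton on $y$, in time $\mathcal O(k)$. A new $w$ is needed every $k$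 updates, and spreading the computation of $f_w$ over $k$ updates costs $\mathcal O(n/k)$ each. The two costs balance at $k=\sqrt n$.

For a pushdown automaton the effect of $w$ is no table of bounded size. The word $w$ pops a part of the stack left by $x$ and builds a new stack, whose height can be $|w|$ and whose content depends on $x$; and a single letter of $y$ can be followed by $\varepsilon$-moves that pop most of it. The heart of the paper is Proposition~\ref{prop:static}, which replaces $f_w$ by a structure of linear size and pays an extra $\mathcal O(k+|w|/k)$ per query. For $k\ge\sqrt n$ this extra term is $\mathcal O(k)$, so the two estimates above meet. Section~\ref{sec:normal} brings the automaton into a convenient form, Section~\ref{sec:static} builds the structure, and Sections~\ref{sec:fixed}, \ref{sec:twoway} and~\ref{sec:lower} prove the three theorems.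

\section{Automata whose $\varepsilon$-moves only pop}\label{sec:normal}

The $\varepsilon$-moves of a DPDA may push, may run forever, and may pass through an accepting state and leave it again. We want an automaton in which a step either reads a letter and raises the stack by at most one, or pops a symbol, and in which acceptance is read off at a single point.

\begin{definition}
A \emph{normal-form automaton} $\mathcal A$ over $\Sigma$ has a finite state set $P$, a finite stack alphabet $\Delta$ with a bottom symbol $\bot$, an initial state $p_0$ and an initial stack $S_0\in\bot(\Delta\setminus\{\bot\})^*$. Each pair $(p,X)\in P\times\Delta$ of a state and a top symbol is either \emph{popping} or \emph{reading}, and all pairs $(p,\bot)$ are reading.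
\begin{itemize}
\item At a popping pair $(p,X)$, the automaton pops $X$ without reading and enters the state $\pi(p,X)$.
\item At a reading pair $(p,X)$, on the letter $a$ it enters $p'$ and replaces $X$ by $\gamma$, where $(p',\gamma)=\tau(p,X,a)$ and $|\gamma|\le2$. If $X=\bot$ then $\gamma=\bot$; if $X\ne\bot$ then $\bot$ does not occur in $\gamma$.
\end{itemize}
A set $\mathrm{Acc}$ of reading pairs is given. A word $u$ is accepted if the pair reached by reading $u$ and then performing all possible popping steps lies in $\mathrm{Acc}$.
\end{definition}

Since $\bot$ is never popped, the stack is never empty and the popping steps always end at a reading pair. Each letter raises the stack by at most one, so the run on $u$ has at most $|u|+|S_0|$ popping steps and is simulated with an explicit stack in time $\mathcal O(|u|+1)$. We call this the \emph{direct simulation}.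

\begin{lemma}\label{lem:normal}
Every DCFL is accepted by a normal-form automaton.
\end{lemma}

\begin{proof}
Let $\mathcal M=(Q,\Sigma,\Gamma,\delta,q_0,X_0,F)$ be a DPDA for the language. The plan is to treat a short block of stack symbols of $\mathcal M$ as one symbol of $\mathcal A$. If the $\varepsilon$-moves of $\mathcal M$ erase the top block, $\mathcal A$ pops it in one step; if they do not, their effect is carried out together with the next letter. The point to check is that blocks of bounded length suffice.

For $q\in Q$ and $B\in\Gamma^+$, the \emph{$\varepsilon$-run of $(q,B)$} is the maximal sequence of $\varepsilon$-moves from the configuration $(q,B)$. It (a) empties the stack, or (b) halts with a nonempty stack, or (c) is infinite. Let $C_0\ge1$ bound the length of the halting stack over the finitely many pairs $(q,X)\in Q\times\Gamma$ of type (b), let $c_0$ bound the length of the strings written by $\delta$, and put $c=C_0+c_0$. A \emph{block} is a word $B\in\Gamma^+$ with $|B|\le c$.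

Let $\Delta$ consist of $\bot$ and the blocks, let $P=(Q\times\{0,1\})\cup\{\mathsf{dead}\}$, let $p_0=(q_0,[q_0\in F])$ and $S_0=\bot X_0$. Here $[\,\cdot\,]$ is $1$ if the condition holds and $0$ otherwise. The bit in the state will record whether $\mathcal M$ has visited $F$ since the last letter. For $p=(q,b)$ and a block $B$, let $f=1$ if the $\varepsilon$-run of $(q,B)$ visits $F$, first and last configuration included, and $f=0$ otherwise. The behavior of $\mathcal A$ at $(p,B)$ depends on the type of this run.
\begin{itemize}
\item[(a)] It empties the stack in state $r$. Then $(p,B)$ is popping and $\pi(p,B)=(r,b\vee f)$.
\item[(b)] It halts in $(r,\beta)$ with $\beta\ne\varepsilon$. The run handles the symbols of $B$ from the top, each by the $\varepsilon$-run of a pair in $Q\times\Gamma$; it removes those of type (a) and halts in the first one of type (b). Hence $\beta=B'\gamma_1Y$, where $B'$ is a proper prefix of $B$, $Y\in\Gamma$ and $|\gamma_1Y|\le C_0$. The pair $(p,B)$ is reading, and it lies in $\mathrm{Acc}$ if and only if $b\vee f=1$. If $\delta(r,a,Y)=(r',\eta)$, then on the letter $a$ the automaton enters $(r',[r'\in F])$ and replaces $B$ by the two words $B'$ and $\gamma_1\eta$, omitting empty ones. They are blocks, because $|B'|<c$ and $|\gamma_1\eta|\le C_0-1+c_0$.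 If $\delta(r,a,Y)$ is undefined, $\mathcal A$ enters $\mathsf{dead}$ and leaves the stack unchanged.
\item[(c)] It is infinite. Then $(p,B)$ is reading, it lies in $\mathrm{Acc}$ if and only if $b\vee f=1$, and every letter leads to $\mathsf{dead}$ with the stack unchanged.
\end{itemize}
The pair $((q,b),\bot)$ lies in $\mathrm{Acc}$ if and only if $b=1$, and every letter leads from it to $\mathsf{dead}$. All pairs $(\mathsf{dead},X)$ are reading and outside $\mathrm{Acc}$, and letters change nothing.

For the correctness, note that a configuration of $\mathcal M$ with an $\varepsilon$-move cannot consume a letter. By induction on $|u|$, the configurations that $\mathcal M$ reaches by consuming exactly $u$ therefore form one sequence $R(u)$, empty, finite or infinite, whose members are linked by $\varepsilon$-moves; and $R(ua)$ is empty unless $R(u)$ has a last member with a move on $a$, in which case $R(ua)$ starts with the result of that move. The word $u$ is accepted by $\mathcal M$ if and only if $R(u)$ visits $F$. We claim that after reading $u$ and any number of popping steps, either $\mathcal A$ is in $\mathsf{dead}$ and $R(u)$ is empty, or $\mathcal A$ is in a state $(q,b)$ with a stack $\bot B_1\cdots B_s$, where $(q,B_1\cdots B_s)$ is a member of $R(u)$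 and $b=1$ exactly if $R(u)$ visits $F$ up to and including this member.

The claim holds at the start. Suppose that it holds and $\mathcal A$ is in state $(q,b)$. If $s=0$, then $(q,\varepsilon)$ has no move, so it is the last member of $R(u)$ and $R(ua)$ is empty for every $a$. If $s\ge1$, the sequence $R(u)$ continues with the $\varepsilon$-run of $(q,B_s)$ performed on top of $B_1\cdots B_{s-1}$. In case (a) this leads to the member $(r,B_1\cdots B_{s-1})$, and the new bit $b\vee f$ is correct. In case (b) it leads to the last member $(r,B_1\cdots B_{s-1}B'\gamma_1Y)$, and $R(ua)$ starts with $(r',B_1\cdots B_{s-1}B'\gamma_1\eta)$ or is empty, as $\delta(r,a,Y)$ is defined or not. In case (c) the sequence $R(u)$ has no last member, so $R(ua)$ is empty. Finally, if $R(u)$ is empty then so is $R(ua)$. This proves the claim.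

Consider the reading pair reached after $u$ and all popping steps. In cases (b) and (c) the rest of $R(u)$ is the $\varepsilon$-run of the top block, so $R(u)$ visits $F$ if and only if $b\vee f=1$. With $\bot$ on top there is no rest, and the condition is $b=1$. In $\mathsf{dead}$ the sequence $R(u)$ is empty. In each case $\mathcal M$ accepts $u$ if and only if the pair lies in $\mathrm{Acc}$.
\end{proof}

The automaton $\mathcal A$ is finite data depending on $L$ only; it is written into the program of our algorithms and need not be computed.

\section{A data structure for a fixed middle word}\label{sec:static}

\begin{proposition}\label{prop:static}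
Let $L$ be a DCFL. Given a word $w=w_1\cdots w_g$ with $g\ge1$ and an integer $k\ge1$, one can build in time $\mathcal O(g)$ a structure $D(w,k)$ of $\mathcal O(g)$ words such that afterwards, given words $x$ and $y$, one can decide whether $xwy\in L$ in time $\mathcal O(|x|+|y|+k+g/k)$. A query does not change the structure.
\end{proposition}

All numbers and addresses that occur below are $\mathcal O(g+k+|x|+|y|)$, so they fit into a word in each application. We fix a normal-form automaton $\mathcal A$ for $L$.

\subsection{An example}\label{sec:example}

Let $\mathcal A_0$ have states $p,q,e$, stack symbols $\bot,Z,A,B$, initial state $p$ and initial stack $\bot Z$. The only popping pair is $(e,A)$, with $\pi(e,A)=e$; so the state $e$ erases all $A$'s on top of the stack. At a reading pair with top $X\neq\bot$ the state $e$ acts like $p$, and the five letters act as follows: $a$ pushes $A$ in state $p$ and $B$ in state $q$; $c$ pops $X$ and keeps the state; $s$, $t$, $d$ keep the stack and set the state to $p$, $q$, $e$, respectively. With $\bot$ on top nothing changes. The accepting pairs are those with top $B$.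

Take $w=caasaaa$ and the two prefixes $x=aa$ and $x'=at$. The runs on $w$ are
\[
\begin{array}{llllll}
x=aa\colon & (p,\bot ZAA) & \xrightarrow{c}(p,\bot ZA) & \xrightarrow{aa}(p,\bot ZAAA) & \xrightarrow{s}(p,\bot ZAAA) & \xrightarrow{aaa}(p,\bot ZAAAAAA),\\[2pt]
x'=at\colon & (q,\bot ZA) & \xrightarrow{c}(q,\bot Z) & \xrightarrow{aa}(q,\bot ZBB) & \xrightarrow{s}(p,\bot ZBB) & \xrightarrow{aaa}(p,\bot ZBBAAA).
\end{array}
\]
Three things can be seen here. Describe a moment of a run by the triple $(j,r,X)$ of the number of letters of $w$ read, the state and the top symbol.

First, $w$ consumes a part of the stack left by the prefix, here one symbol, and reaches a triple below which the stack is never touched again: $(1,p,A)$ for $x$ and $(1,q,Z)$ for $x'$. What is built from then on, $AAAAAA$ or $ZBBAAA$, depends on this triple alone, and there are only $\mathcal O(g)$ triples.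

Second, writing out one stack per triple could take $\mathcal O(g^2)$ words, but the stacks overlap. Both runs pass through $(5,p,A)$, and from there on they build the same symbols. Record each triple at which a symbol is buried for the rest of $w$, and let it point to the next such triple of its run. This gives the forest of Figure~\ref{fig:forest}. The buried symbols along a path to the root spell the final stack from the bottom up, except for the top symbol $A$.

Third, let $y=d$. This one letter triggers three popping steps after $x'w$ and six after $xw$; with $caasa^r$ in place of $w$ it would be $r$ and $r+3$. To skip them, cut the paths into segments of $k$ nodes, counted from the root, and store for each segment where popping stops when it is entered in a given state. With $k=2$ the query $(x',d)$ runs as follows. The letter $d$ sets the state to $e$, and the top $A$ is popped. One lookup in the segment of $(5,p,A)$, with symbols $AA$, says that both are popped and the state is $e$. One lookup in the segment of $(2,q,B)$, with symbols $BB$, says that popping stops at once at $(e,B)$, and the answer is yes. In the query $(x,d)$ the second lookup is made in the segment of $(2,p,A)$ and pops $AA$ as well; then the symbol $A$ of the remaining node $(1,p,A)$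 is popped, we arrive at the stack $\bot Z$ left by $x$, and the answer is no. The segment of $(5,p,A)$ is stored once and serves both queries.

\begin{figure}[t]
\centering
\begin{tikzpicture}[every node/.style={font=\small},
  v/.style={draw,rounded corners,inner sep=3pt},
  m/.style={draw,rounded corners,inner sep=3pt,very thick,fill=gray!20}]
\node[v] (a1) at (0,1) {$(1,p,A)$};
\node[m] (a2) at (2.2,1) {$(2,p,A)$};
\node[v] (a3) at (4.4,1) {$(4,p,A)$};
\node[v] (b1) at (0,-1) {$(1,q,Z)$};
\node[m] (b2) at (2.2,-1) {$(2,q,B)$};
\node[v] (b3) at (4.4,-1) {$(4,p,B)$};
\node[m] (c2) at (6.6,0) {$(5,p,A)$};
\node[v] (c1) at (8.8,0) {$(6,p,A)$};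
\node[v] (l) at (6.6,1.2) {$(5,p,B)$};
\draw[->] (a1)--(a2); \draw[->] (a2)--(a3); \draw[->] (a3)--(c2);
\draw[->] (b1)--(b2); \draw[->] (b2)--(b3); \draw[->] (b3)--(c2);
\draw[->] (c2)--(c1); \draw[->] (l)--(c1);
\draw[dashed] (1.4,0.6) rectangle (5.2,1.4);
\draw[dashed] (1.4,-1.4) rectangle (5.2,-0.6);
\draw[dashed] (5.8,-0.4) rectangle (9.6,0.4);
\node at (-1.3,-1.9) {depth};
\node at (0,-1.9) {$5$}; \node at (2.2,-1.9) {$4$}; \node at (4.4,-1.9) {$3$};
\node at (6.6,-1.9) {$2$}; \node at (8.8,-1.9) {$1$};
\end{tikzpicture}
\caption{Part of the forest for the automaton $\mathcal A_0$ and $w=caasaaa$. A node (position, state, top symbol) is a moment at which a symbol, here the top symbol itself, is buried until the end of $w$; the arrow leads to the next such moment. A path to the root $(6,p,A)$ spells a final stack from the bottom up, without its top symbol $A$: the upper path gives $AAAAA$, the lower one $ZBBAA$. For $k=2$ the shaded nodes are marked and the dashed boxes are their segments. The node $(5,p,B)$ has even depth but is a leaf, so it is not marked.}\label{fig:forest}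
\end{figure}

\subsection{Isolated runs}

We make the first observation precise. Let $V=\{0,\dots,g\}\times P\times\Delta$, so $|V|=\mathcal O(g)$. The elements $(j,p,X)$ of $V$ are called \emph{nodes}, and $j$ is the \emph{position}. The \emph{isolated run} from $(j,p,X)$ starts in state $p$ with the stack consisting of $X$ only and reads $w_{j+1}\cdots w_g$; it stops when the stack is empty, or when it is at position $g$ with a reading pair. A step of $\mathcal A$ depends only on the state, the top symbol and the letter. Hence:

\medskip
\noindent\emph{Locality.} If $\mathcal A$ is at position $j$ in state $p$ with stack $S'X$, it performs the isolated run from $(j,p,X)$ on top of $S'$ until that run stops.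
\medskip

Put $\mathrm{pop}(j,p,X)=(h,r)$ if the isolated run empties the stack at position $h$ in state $r$. Otherwise put $\mathrm{pop}(j,p,X)=\infty$ and call the node \emph{live}. All nodes $(j,p,\bot)$ are live. If $(p,X)$ is popping, then $\mathrm{pop}(j,p,X)=(j,\pi(p,X))$. If $(p,X)$ is reading and $j=g$, the node is live and is called \emph{terminal}. If $(p,X)$ is reading and $j<g$, let $\tau(p,X,w_{j+1})=(p',\gamma)$. Then
\begin{equation}\label{eq:pop}
\mathrm{pop}(j,p,X)=
\begin{cases}
(j+1,p') & \text{if }\gamma=\varepsilon,\\
\mathrm{pop}(j+1,p',Y) & \text{if }\gamma=Y,\\
\mathrm{pop}(h,r,Y) & \text{if }\gamma=YZ\text{ and }\mathrm{pop}(j+1,p',Z)=(h,r),\\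
\infty & \text{if }\gamma=YZ\text{ and }\mathrm{pop}(j+1,p',Z)=\infty.
\end{cases}
\end{equation}
The last two lines follow from locality: after the first step the run follows the isolated run from $(j+1,p',Z)$ on top of $Y$, and it either uncovers $Y$ at position $h$ in state $r$ or stops at position $g$ with $Y$ still covered. The right side of~\eqref{eq:pop} refers only to positions greater than $j$, since $h\ge j+1$. So the table $\mathrm{pop}$ is filled in order of decreasing position in time $\mathcal O(g)$. Determinism enters here: a node has one run, hence one value.

\subsection{The forest of final stacks}

For a live node $v$, let $\sigma(v)$ be the stack at the end of its isolated run. We want all $\sigma(v)$ in linear space. Let $v=(j,p,X)$ be live and not terminal. Then one of the last three lines of~\eqref{eq:pop} applies, and we define $\mathrm{next}(v)$ as $(j+1,p',Y)$, $(h,r,Y)$ or $(j+1,p',Z)$, respectively. In each case $\mathrm{next}(v)$ is live and has a larger position, and the isolated runs from $v$ and from $\mathrm{next}(v)$ end in the same state. In the first two cases $\sigma(v)=\sigma(\mathrm{next}(v))$, because the run from $v$ reaches $\mathrm{next}(v)$ with a stack of one symbol. In the third case $Y$ stays buried, so $\sigma(v)=Y\sigma(\mathrm{next}(v))$;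 then $v$ is a \emph{push node} with \emph{label} $\ell(v)=Y$.

Following $\mathrm{next}$ from a live node $v$ leads to a terminal node $\mathrm{term}(v)=(g,p_v,X_v)$. Let $\mathrm{first}(v)$ be the first push node on this path, $v$ included, or nil if there is none. For a push node $u$ let $\mathrm{up}(u)=\mathrm{first}(\mathrm{next}(u))$. A terminal node has $\sigma(v)=X_v$, so induction along the path shows that the isolated run from $v$ ends in state $p_v$ with
\begin{equation}\label{eq:stack}
\sigma(v)=\ell(u_1)\ell(u_2)\cdots\ell(u_m)X_v,\qquad u_1=\mathrm{first}(v),\quad u_{i+1}=\mathrm{up}(u_i),\quad \mathrm{up}(u_m)=\text{nil},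
\end{equation}
where $m=0$ if $\mathrm{first}(v)$ is nil. The positions of $u_1,\dots,u_m$ increase strictly and are less than $g$, so $m\le g$. For a nonterminal live node, $\mathrm{term}(v)=\mathrm{term}(\mathrm{next}(v))$, and $\mathrm{first}(v)$ is $v$ or $\mathrm{first}(\mathrm{next}(v))$; hence $\mathrm{next}$, $\mathrm{term}$, $\mathrm{first}$, $\mathrm{up}$ and $\ell$ are computed in order of decreasing position in time $\mathcal O(g)$.

Taking $\mathrm{up}(u)$ as the parent of $u$ makes the push nodes a rooted forest $U$. The \emph{depth} of a node is the number of nodes on its path to the root, so roots have depth $1$. In~\eqref{eq:stack} the node $u_i$ has depth $m-i+1$: read from the top down, the labels in $\sigma(v)$ belong to the depths $1,2,\dots,m$.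

\subsection{Marked nodes and segments}

The forest holds every stack, but in the wrong direction. The pointers lead from $u_1$, the bottom, to the top, while $y$ works from the top down; from the root one cannot tell which child leads to $u_1$, and walking up from $u_1$ takes $m$ steps. This is a problem even if $\mathcal A$ has no popping pairs. We therefore want shortcuts that climb $k$ levels at once, each with a stored copy of the $k$ labels it jumps over. Placing them at all nodes of depth divisible by $k$ is too expensive: a path of $k-1$ nodes with $r$ leaves attached to its lowest node has $r$ nodes of depth $k$, and the copies would take $rk$ words. The remedy is to use only nodes with $k$ nodes hanging below them, which pay for the copy.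

The \emph{height} of a node is the largest number of edges on a descending path from it. A node $u$ is \emph{marked} if $k$ divides its depth and its height is at least $k-1$.

\begin{lemma}\label{lem:marks}
Let $U$ be a finite rooted forest and $k\ge1$.
\begin{itemize}
\item[(i)] At most $|U|/k$ nodes are marked.
\item[(ii)] On the path from any node to its root, at most $2k-2$ nodes precede the first marked node; if the path has no marked node, it has at most $2k-2$ nodes.
\item[(iii)] If $u$ is marked and has depth $qk$ with $q\ge2$, then its ancestor $u^+$ of depth $(q-1)k$ is marked.
\end{itemize}
\end{lemma}

\begin{proof}
(i) For a marked node $u$ of depth $qk$ choose a descending path of $k$ nodes starting at $u$. Its nodes have depths $qk,\dots,qk+k-1$, so for each of them $u$ is the nearest ancestor, the node itself included, whose depth is divisible by $k$. Thus each node of the path determines $u$, and the paths of different marked nodes are disjoint.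

(ii) Let the path start at a node of depth $m$. If $m\le 2k-2$ there is nothing to prove. Otherwise the $k$ consecutive integers $m-2k+2,\dots,m-k+1$ are positive, and one of them is a multiple $qk$. The node of depth $qk$ on the path has height at least $m-qk\ge k-1$, so it is marked, and it is preceded by $m-qk\le 2k-2$ nodes.

(iii) The height of $u^+$ is at least $k$.
\end{proof}

Parents have larger positions than their children. So depths are computed in order of decreasing position, and heights in order of increasing position: when $u$ is reached its height is final, and we raise the height of $\mathrm{up}(u)$ to $\mathrm{height}(u)+1$ if it is smaller. This takes time $\mathcal O(g)$.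

To skip popping steps we use the following table. Let $Y_1,\dots,Y_r$ be stack symbols, listed from the top down. Their \emph{stop table} has the entries, for $p\in P$,
\[
\mathrm{stop}[r+1,p]=(r+1,p),\qquad
\mathrm{stop}[i,p]=
\begin{cases}
(i,p)&\text{if $(p,Y_i)$ is reading,}\\
\mathrm{stop}[i+1,\pi(p,Y_i)]&\text{if $(p,Y_i)$ is popping,}
\end{cases}
\]
and it is filled for $i=r,\dots,1$ in time $\mathcal O(r+1)$. By induction on $r-i$, its meaning is this. Start in state $p$ with $Y_i$ on top and $Y_{i+1},\dots,Y_r$ below it, and perform popping steps. If $\mathrm{stop}[i,p]=(i',p')$ with $i'\le r$, they end at the reading pair $(p',Y_{i'})$; if $i'=r+1$, all of $Y_i,\dots,Y_r$ are popped and the state is then $p'$. Such a table exists because steps without reading only pop: their effect on a fixed string is a function of the entry point and the state.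

The \emph{segment} of a marked node $u$ of depth $qk$ consists of the nodes of depths $(q-1)k+1,\dots,qk$ on the path from $u$ to its root, in this order. For each marked $u$ we walk $k$ steps up and store the labels of its segment, their stop table, and the pointer $u^+$, which is nil if $q=1$. This costs $\mathcal O(k)$ time and space per marked node, hence $\mathcal O(|V|)=\mathcal O(g)$ in total by Lemma~\ref{lem:marks}(i). The structure $D(w,k)$ consists of the tables $\mathrm{pop}$, $\mathrm{term}$, $\mathrm{first}$, $\mathrm{up}$, $\ell$, the marks and these segment data. It is built in time and space $\mathcal O(g)$, with constants independent of $k$.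

\subsection{The query}

\begin{proof}[Proof of Proposition~\ref{prop:static}]
It remains to answer a query $(x,y)$. All data created below are kept in a separate work area.

\emph{Step 1: the prefix.} The direct simulation on $x$ takes time $\mathcal O(|x|+1)$ and yields a state $p$ and an explicit stack $S$ with $|S|\le|S_0|+|x|$. Put $j=0$.

\emph{Step 2: the part of $S$ consumed by $w$.} While $\mathrm{pop}(j,p,\mathrm{top}(S))$ is a pair $(h,r)$, pop $S$ and set $(j,p)=(h,r)$. By locality, $\mathcal A$ is always in state $p$ with stack $S$ at position $j$ of $w$. The loop ends after fewer than $|S|$ rounds, because nodes with symbol $\bot$ are live. It ends with $S=S'X$ and a live node $v=(j,p,X)$. By locality and~\eqref{eq:stack}, after $xw$ the automaton reaches the state $p_v$ with the stack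
\[
S'\;\ell(u_1)\cdots\ell(u_m)\;X_v .
\]

\emph{Step 3: a representation of this stack.} We keep three zones. The bottom zone is the explicit stack $S'$, and the top zone is an explicit stack $E$, initially $X_v$. The middle zone $\ell(u_1)\cdots\ell(u_m)$ becomes a list of segments. Walk up from $u_1$ until the first marked node $z_1$ or the end of the path. By Lemma~\ref{lem:marks}(ii) at most $2k-2$ nodes are passed; taken in reverse order they form the \emph{tail segment}, whose labels and stop table we compute in time $\mathcal O(k)$. If $z_1$ exists and has depth $qk$, follow the pointers $z_2=z_1^+,\dots,z_q=z_{q-1}^+$; these nodes are marked by Lemma~\ref{lem:marks}(iii). The segments of $z_q,\dots,z_2,z_1$ cover the depths $1,\dots,qk$ in this order and the tail segment covers the depths $qk+1,\dots,m$. Together they list the middle zone from the top down. Since $qk\le m\le g$, there are at most $g/k+1$ segments. A cursor, consisting of a segment and an offset in it, points to the topmost symbol of the middle zone that has not been removed; when it passes the end of a segment it moves to the start of the next. This step takes time $\mathcal O(k+g/k)$.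

\emph{Step 4: the suffix.} We simulate $\mathcal A$ on $y$ so that its stack is always the remaining part of $S'$, followed by the remaining part of the middle zone, followed by $E$. Before each letter, and once at the end, we \emph{settle}, that is, we perform all popping steps. While $E$ is nonempty and the current pair is popping, pop $E$ symbol by symbol. If $E$ is empty and the middle zone is not, look up the stop entry for the cursor and the state; it either moves the cursor to the place where a reading pair occurs, or removes the rest of the segment, and then we continue in the next one. If $E$ and the middle zone are empty, pop $S'$ symbol by symbol. To read a letter at a reading pair, remove the top symbol, which in the middle zone means advancing the cursor by one, and push the string $\gamma$ given by $\tau$ onto $E$. If the removed symbol was not in $E$, then $E$ was empty, so $\gamma$ lands at the right place. At the end we answer yes if and only if the final reading pair lies in $\mathrm{Acc}$.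

For the time of Step 4, at most $1+2|y|$ symbols ever enter $E$, which bounds the pops from $E$. Nothing is pushed onto the other two zones. So there are at most $|S'|=\mathcal O(|x|+1)$ pops from $S'$ and at most $g/k+1$ lookups that finish a segment; every other lookup ends one of the $|y|+1$ settling phases. The four steps together take time $\mathcal O(|x|+|y|+k+g/k)$.
\end{proof}

\section{Windows of fixed size}\label{sec:fixed}

The structure $D(w,k)$ is static, and building it takes linear time. We build the next structure in installments while the current one answers the queries. A structure must then stay valid for $2k$ updates, $k$ while it is built and $k$ while it is used, so its word $w$ omits the first $2k$ letters of the window.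

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
We may assume $\square\in\Sigma$, since a DPDA for $L$ with no moves on $\square$ accepts $L$ over $\Sigma\cup\{\square\}$. Let $k=\lceil\sqrt n\rceil$ for the first statement and let $k$ be the given function for the second; it is computed during initialization, in the first case by counting up until $k^2\ge n$. For all $n$ from some constant $n_0$ on we have $k\ge\sqrt n$ and $2k<n$: in the first case $2k<2\sqrt n+2\le n$ for $n\ge9$, and in the second case $2k\le n/2$. For $n<n_0$ the direct simulation takes time $\mathcal O(1)$. Let $n\ge n_0$.

The window is kept in a cyclic buffer of $n$ cells. For $i\ge0$ let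
\[
w^{(i)}=a_{ik-n+2k+1}\cdots a_{ik},\qquad |w^{(i)}|=n-2k\ge1,\qquad D_i=D(w^{(i)},k).
\]
The window at time $T$ starts at the index $T-n+1$, so it contains $w^{(i)}$ whenever $ik\le T\le ik+2k$. The structure $D_0$ is built during initialization. For $i\ge1$, the structure $D_i$ is built during the updates number $ik+1,\dots,ik+k$: the construction has at most $Cn$ steps for a constant $C$, each update runs $\lceil Cn/k\rceil$ of them and saves the registers, and the letters of $w^{(i)}$ are in the buffer throughout. The structure $D_i$ answers the queries at the times $T$ with $(i+1)k\le T<(i+2)k$, and $D_0$ also those at times $T<k$. The construction of $D_{i+2}$ starts after time $(i+2)k$, when $D_i$ is no longer used, so two memory areas of $\mathcal O(n)$ words, used in turn, suffice. The algorithm does not store $T$, only the buffer position, the parity of $i$ and counters up to $2k$. Hence words of $\mathcal O(\log n)$ bits suffice.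

Consider a query at time $T$ answered by $D_i$, and let $t=T-ik$, so $0\le t<2k$. The window is $xw^{(i)}y$ with
\[
x=a_{ik-n+t+1}\cdots a_{ik-n+2k},\qquad y=a_{ik+1}\cdots a_{ik+t},
\]
where $|x|=2k-t\le 2k$ and $|y|=t<2k$, and both words are read from the buffer. By Proposition~\ref{prop:static} the query takes time $\mathcal O(k+n/k)$, which is $\mathcal O(k)$ because $k\ge\sqrt n$. An update takes time $\mathcal O(n/k)$. For $k=\lceil\sqrt n\rceil$ both bounds are $\mathcal O(\sqrt n)$.
\end{proof}

\begin{remark}\label{rem:range}
Nothing is lost outside the range $\sqrt n\le k\le n/4$. For $k>n/4$ the direct simulation has update time $\mathcal O(1)$ and query time $\mathcal O(n)=\mathcal O(k)$. For $k<\sqrt n$ one does better than $\mathcal O(n/k)$ and $\mathcal O(k)$: running the query at the end of each update and storing the answer gives update time $\mathcal O(\sqrt n)$ and query time $\mathcal O(1)$.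
\end{remark}

\section{Windows that change at both ends}\label{sec:twoway}

Proposition~\ref{prop:static} allows arbitrary $x$ and $y$, so a margin at both ends takes care of two-way updates. The new difficulty is that the length changes and the bound refers to the current length. We let each phase last about the square root of the length at its start. Then consecutive phase lengths grow by at most one, and the window cannot shrink to less than half while a structure is alive.

\begin{proof}[Proof of Theorem~\ref{thm:twoway}]
For a Boolean combination, run the algorithms for the finitely many components side by side and combine their answers. For the reversal of a DCFL, run the algorithm for the DCFL with left and right exchanged. So let $L$ be a DCFL.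

The window is stored as a doubly linked list, together with its length. Time counts updates. Let $s_0=0$, let $W_i$ be the window at time $s_i$, and put
\[
N_i=|W_i|,\qquad K_i=\max\bigl(1,\lceil\sqrt{N_i}\,\rceil\bigr),\qquad s_{i+1}=s_i+K_i .
\]
The number $K_i$ is found at time $s_i$ in time $\mathcal O(K_i)$ by counting up, and the algorithm stores only a countdown from $K_i$ instead of the time. From $N_{i+1}\le N_i+K_i\le K_i^2+K_i\le(K_i+1)^2$ we get $K_{i+1}\le K_i+1$. Hence
\begin{equation}\label{eq:phase}
T-s_i\le K_i+K_{i+1}-1\le 2K_i\qquad\text{for } s_i\le T<s_{i+2}.
\end{equation}
Phase $i$ prepares the queries at the times $s_{i+1}\le T<s_{i+2}$. These intervals cover all $T\ge s_1=1$, and at time $0$ the window is empty and the answer is a constant.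

\emph{Case $N_i\ge25$.} Then $\sqrt{N_i}\,(\sqrt{N_i}-4)\ge5$, so $4K_i<4\sqrt{N_i}+4<N_i$. Let $w^{(i)}$ be the nonempty word obtained from $W_i$ by removing the first and the last $2K_i$ letters. At time $s_i$ we find its first and last list element by walking in from the two ends, in time $\mathcal O(K_i)$. During the next $K_i$ updates we copy $w^{(i)}$ into an array and build $D_i=D(w^{(i)},K_i)$ in installments, at a cost of $\mathcal O(N_i/K_i)=\mathcal O(\sqrt{N_i})$ per update. Let $s_i\le T<s_{i+2}$. By~\eqref{eq:phase} at most $2K_i$ updates have occurred since time $s_i$, and each moves an end of the window by at most one position. So no element of $w^{(i)}$ has been deleted, and the window is $xw^{(i)}y$ with $|x|,|y|\le4K_i$. The words $x$ and $y$ are read from the ends of the list up to the two boundary elements, and a query with $D_i$ takes time $\mathcal O(K_i+N_i/K_i)=\mathcal O(\sqrt{N_i})$. The current length satisfies $n\ge N_i-2K_i>N_i/2$, so every cost related to $D_i$ is $\mathcal O(\sqrt n)$ at the moment it is paid.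

\emph{Case $N_i\le24$.} Nothing is built. Here $K_i\le5$, so by~\eqref{eq:phase} the window has length at most $34$ at the times $s_{i+1}\le T<s_{i+2}$, and the direct simulation takes time $\mathcal O(1)$.

At any time only the structure in use and the one under construction exist. Their sizes are not known in advance, so we interleave four memory areas by the residue of the address modulo $4$: two for the structures, one for the work area of queries and one for the list. Deleted list cells go to a free list and are reused, so at most $\hat n$ cells are ever allocated. All addresses are $\mathcal O(\hat n+1)$ and fit into a word. Every update and every query takes time $\mathcal O(\sqrt{n+1})$.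
\end{proof}

\section{The lower bound}\label{sec:lower}

We look for a language in which the window stores the rows of a matrix and a vector, and membership tells whether one chosen row meets the vector. The row must be chosen cheaply, and the left end of the window does this: the row number is written in unary at the left, and each filler letter appended on the right pushes one unit out.

Let $L_0\subseteq\{a,0,1,\#,\$,b\}^*$ be accepted by the real-time DPDA with stack alphabet $\{X_0,A,a,Z,0,1\}$, initial state $\mathsf{start}$, the only accepting state $\mathsf{accept}$ and the moves below. Here $\beta,\beta'$ are bits, $X$ is any stack symbol, and all other moves are undefined.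
\[
\begin{array}{l|l|l|l|l}
\text{state}&\text{letter}&\text{top}&\text{new state}&\text{top replaced by}\\\hline
\mathsf{start}&a&X_0&\mathsf{count}&A\\
\mathsf{count}&a&X&\mathsf{count}&Xa\\
\mathsf{count},\mathsf{skip}&\#&a&\mathsf{skip}&\varepsilon\\
\mathsf{count},\mathsf{skip}&\#&A&\mathsf{copy}&Z\\
\mathsf{skip}&\beta&X&\mathsf{skip}&X\\
\mathsf{copy}&\beta&X&\mathsf{copy}&X\beta\\
\mathsf{copy}&\#&X&\mathsf{wait}&X\\
\mathsf{wait}&0,1,\#&X&\mathsf{wait}&X\\
\mathsf{copy},\mathsf{wait}&\$&X&\mathsf{match}&X\\
\mathsf{match}&1&1&\mathsf{accept}&\varepsilon\\
\mathsf{match}&\beta&\beta'\text{ with }(\beta,\beta')\ne(1,1)&\mathsf{match}&\varepsilon\\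
\mathsf{match}&b&X&\mathsf{match}&X\\
\mathsf{accept}&\text{any}&X&\mathsf{accept}&X
\end{array}
\]
Write $v^R$ for the reversal of $v$. For $1\le i\le s$, $l\ge0$ and $r_1,\dots,r_s,v\in\{0,1\}^d$ we have
\begin{equation}\label{eq:L0}
a^i\#r_1\#r_2\cdots\#r_s\,\$\,v^R\,b^l\in L_0\iff\text{there is }c\text{ with }(r_i)_c=v_c=1 .
\end{equation}
Indeed, after $a^i$ the stack is $Aa^{i-1}$. Each of the first $i-1$ letters $\#$ pops an $a$, and the rows after them are skipped. The $i$-th $\#$ finds $A$, replaces it by $Z$ and starts the copying of $r_i$; the later rows are ignored. After $\$$ the state is $\mathsf{match}$ and the stack is $Zr_i$. Reading $v^R$ compares $v_c$ with $(r_i)_c$ for $c=d,\dots,1$. If both are $1$ for some $c$, the automaton enters $\mathsf{accept}$ and stays there, since $Z$ keeps the stack nonempty. Otherwise it stays in $\mathsf{match}$ to the end.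

For example, take the rows $10$ and $11$ and the vector $v=01$. The window $aa\#10\#11\$10$ is in $L_0$; appending $b$ turns it into $a\#10\#11\$10b$, which is not. The two answers are the entries $1$ and $0$ of the product in rows $2$ and $1$.

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Suppose that $L_0$ has a deterministic algorithm $\mathcal S$ with update time $\mathcal O(n^{1-\alpha-\epsilon})$ and query time $\mathcal O(n^{\alpha-\epsilon})$. We may assume that $\alpha$ is rational: for a rational $\alpha'<1$ with $\alpha\le\alpha'\le\alpha+\epsilon/2$ we have $1-\alpha-\epsilon\le1-\alpha'-\epsilon/2$ and $\alpha-\epsilon\le\alpha'-\epsilon/2$. Decreasing $\epsilon$ weakens the assumption, so we may also assume $\epsilon<1-\alpha\le\alpha$; then both time bounds are at least constant. For an integer $m\ge1$ let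
\[
m_1=\lceil m^{1-\alpha}\rceil,\qquad m_2=\lceil m^{\alpha}\rceil,\qquad n=2m_1+m_1m_2+1+m_2 .
\]
Then $m_1\le m_2\le m$ and $m\le m_1m_2\le4m$, so $m\le n\le8m$. As $\alpha$ is rational, these numbers are computed in time polynomial in $m$.

\emph{One tile.} A \emph{tile} is an $m_1\times m_2$ Boolean matrix, with rows $r_1,\dots,r_{m_1}$. To \emph{load} it, feed the word $a^{m_1}\#r_1\cdots\#r_{m_1}\$$, of length $n-m_2$, to $\mathcal S$ with window size $n$. Given $v\in\{0,1\}^{m_2}$, append $v^R$ and query; then, $m_1-1$ times, append $b$ and query. The windows at the queries are
\[
a^i\#r_1\cdots\#r_{m_1}\$\,v^Rb^{\,m_1-i},\qquad i=m_1,\dots,1,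
\]
and by~\eqref{eq:L0} the answers are the entries of the product of the tile with $v$. The leading $a$'s are now gone, and loading again would take about $m$ updates, which is too many. Instead we log the address and the old content at every write to memory or registers after loading, and undo the writes in reverse order; this changes the time by a constant factor. There are fewer than $m_1+m_2\le2m_2$ updates and $m_1$ queries, so the time per vector is
\[
\mathcal O\bigl(m_2n^{1-\alpha-\epsilon}+m_1n^{\alpha-\epsilon}\bigr)=\mathcal O(m^{1-\epsilon}).
\]

\emph{The whole matrix.} The initialization of $\mathcal S$ may take a large polynomial time, and each tile needs its own copy of the memory. We therefore take tiles whose size is a small power of $N$. Choose an integer $c\ge1$ such that the initialization takes time $\mathcal O(m^c)$ and all addresses used by $\mathcal S$ are $\mathcal O(m^c)$; the latter is possible because an address is a word of $\mathcal O(\log m)$ bits. Let $\delta=1/(2c)$ and $m=\lceil N^\delta\rceil$, so $m^c=\mathcal O(N^{1/2})$, $m=\mathcal O(N^{1/2})$ and $m\le N$. Pad the $N\times N$ matrix $M$ with zeros and cut it into $\lceil N/m_1\rceil\lceil N/m_2\rceil\le 4N^2/m$ tiles. We work on a RAM with words of $\mathcal O(\log N)$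 bits, give each tile a memory area of $\mathcal O(m^c)$ cells, and simulate a step of $\mathcal S$ in constant time by adding the offset of the area to each address.
\begin{itemize}
\item Run the initialization once and copy the memory image into each area: time $\mathcal O(N^2m^c)=\mathcal O(N^{2.5})$.
\item Load each tile by $\mathcal O(m)$ updates of time $\mathcal O(m)$: time $\mathcal O\bigl(\frac{N^2}{m}\cdot m\cdot m\bigr)=\mathcal O(N^{2.5})$.
\item For each of the $N$ vectors, multiply every tile with the matching piece of the padded vector, and combine the results by OR into the matching entries of the output: total time $\mathcal O\bigl(N\cdot\frac{N^2}{m}\cdot m^{1-\epsilon}\bigr)=\mathcal O(N^{3-\epsilon\delta})$.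
\end{itemize}
Each product $Mv_i$ is output before $v_{i+1}$ is needed, without error, and the total time is $\mathcal O(N^{3-\epsilon\delta})$, as $\epsilon\delta\le1/2$. This contradicts the OMV conjecture.
\end{proof}

\begin{remark}
The hypothesis $\alpha\ge1/2$ was used for $m_1\le m_2$, which makes the updates that append $b$ affordable. The statement fails for $0<\alpha<1/2$: by Remark~\ref{rem:range}, update time $\mathcal O(\sqrt n)$ and query time $\mathcal O(1)$ are possible, and these meet the two bounds when $\epsilon\le\min(\alpha,1/2-\alpha)$.
\end{remark}

\begin{remark}
For rational $\alpha\in[1/2,1)$ the function $k=\lceil n^\alpha\rceil$ is admissible in Theorem~\ref{thm:upper} and gives update time $\mathcal O(n^{1-\alpha})$ and query time $\mathcal O(n^\alpha)$. Under the OMV conjecture this trade-off is optimal up to factors $n^{o(1)}$, in the sense that for $L_0$ the two bounds cannot both be lowered by a factor $n^\epsilon$; in particular the latency exponent $1/2$ is optimal. Nor can the update time alone be lowered: apply Theorem~\ref{thm:lower} with $\alpha+\epsilon/2$ and $\epsilon/2$ for small $\epsilon$. For $\alpha>1/2$ the same holds for the query time alone, with $\alpha-\epsilon/2$ and $\epsilon/2$.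
\end{remark}

\begin{thebibliography}{1}
\bibitem{GJLS}
Moses Ganardi, Louis Jachiet, Markus Lohrey and Thomas Schwentick,
\emph{Low-Latency Sliding Window Algorithms for Formal Languages},
arXiv:2209.14835 (2022).
\end{thebibliography}
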